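# Multicolored copies of a color-critical graph: folding the graph onto $R+1$ weighted points

## The $R+1$ classes of a critical graph, and its foldings

Let $R\ge 2$ be an integer and let $H$ be a graph with chromatic number $R+1$ that has an edge $e=uv$ with $\chi(H-e)=R$. Write $h$ for the number of edges of $H$ and $q$ for the number of its vertices. Fix a proper $R$-coloring of $H-e$ with classes $V_1,\dots,V_R$. Since $\chi(H)>R$, the vertices $u$ and $v$ lie in the same class, say $V_1$. Split $u$ off:
$$V_0=\{u\},\qquad V_1'=V_1\setminus\{u\}\ni v,\qquad V_2,\dots,V_R .$$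
These are $R+1$ independent sets of $H$, and $e$ is the only edge between $V_0$ and $V_1'$. Two more facts follow from $\chi(H)>R$.

**(H1)** Each of $u,v$ has a neighbor in each $V_i$, $i\ge2$. If $u$ had none in $V_i$, moving $u$ from $V_1$ to $V_i$ would give a proper $R$-coloring of $H$. The same holds for $v$, since $V_1\setminus\{v\}$ is also independent in $H$ (the only edge of $H$ inside $V_1$ is $uv$).

**(H2)** For $2\le i<j\le R$ there is an edge between $V_i$ and $V_j$. Otherwise $V_0$, $V_1'$, $V_i\cup V_j$ and the other $R-3$ classes would be a proper coloring of $H$ with $R$ colors.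

For $H=K_{R+1}$ all classes are single vertices. For the cycle $C_5=x_1x_2x_3x_4x_5$ with $R=2$ and $e=x_1x_5$, one gets $V_0=\{x_1\}$, $V_1'=\{x_3,x_5\}$, $V_2=\{x_2,x_4\}$.

Now take a finite set of points with an integer weight $w(p,p')\ge 0$ on each pair.

**Definition (folding, good).** A *folding* of $H$ into a weighted set of points is an injective map from the $R+1$ classes $V_0,V_1',V_2,\dots,V_R$ to the points. Every edge $g$ of $H$ joins two different classes, so it lands on a pair of points and inherits its weight $w(g)$. For a weighting of $E(H)$ let $N(t)$ be the number of edges with weight at most $t$. The weighting is *good* if $N(t)\le t$ for all integers $0\le t\le h-1$.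

If $H$ is a triangle with weights $x\le y\le z$, the conditions $N(0)\le0$, $N(1)\le1$, $N(2)\le2$ say $x\ge1$, $y\ge2$, $z\ge3$.

Here is what this is for. Suppose the weight of a pair is the number of colors available on it, and we want to give the edges of $H$ pairwise distinct colors. A good weighting lets us do this greedily, from the lightest edge to the heaviest. So if a large colored multigraph contains a blown-up weighted set of points, and $H$ has a good folding into those points, then the multigraph contains a copy of $H$ whose edges have distinct colors. Read in reverse: *in a multigraph with no such copy, no weighted set of points that occurs often has a good folding*. Applied to well-chosen sets of $R+1$ points, this determines the densest such multigraphs. The special role of $e$ is that one pair of points, however light, can be made to carry a single edge of $H$.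

## The Turán problem for $k$ colors

**Definitions.** A *simple $k$-coloring* of a multigraph $G$ is a decomposition of its edge multiset as a disjoint sum of $k$ simple graphs, called colors. So the edges on a pair $xy$ have different colors; the set of these colors is denoted $C(xy)$. A subgraph is *multicolored* if its edges receive distinct colors. The number $\mathrm{ex}_k(n,H)$ is the maximum number of edges of an $n$-vertex multigraph that has a simple $k$-coloring without a multicolored copy of $H$; the colored multigraphs that attain it are the *$k$-color extremal multigraphs* of $H$. A graph is *$r$-color-critical* if it has chromatic number $r$ and has an edge whose removal reduces the chromatic number to $r-1$. The Turán graph $T_{r-1}(n)$ is the complete $(r-1)$-partite graph on $n$ vertices with part sizes as equal as possible, and $t_{r-1}(n)=e(T_{r-1}(n))$.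

Complete graphs $K_r$ and odd cycles ($r=3$) are color-critical. Two triangles sharing a vertex are not: after the removal of any edge a triangle remains.

A multicolored $H$ needs $h$ colors, so for $k<h$ there is nothing to prove. For $k\ge h$ there are two natural competitors: take all $k$ colors equal to the same $T_{r-1}(n)$, or take $h-1$ colors equal to $K_n$ and leave the others empty. The following statement is posed as a conjecture in the source of the problem, Xihe Li, Jie Ma, Zhiheng Zheng, "On the multicolor Turán conjecture for color-critical graphs", arXiv:2407.14905 (2024). It is true, and these notes prove it.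

**Theorem 1.** Let $r\ge3$, let $H$ be an $r$-color-critical graph with $h$ edges, and let $k\ge h$. Then for all sufficiently large $n$
$$\mathrm{ex}_k(n,H)=\begin{cases}k\,t_{r-1}(n)&\text{for }k\ge\frac{r-1}{r-2}(h-1),\\[2pt](h-1)\binom n2&\text{for }h\le k<\frac{r-1}{r-2}(h-1).\end{cases}$$
In the first case the unique extremal colored multigraph consists of $k$ colors all equal to the same copy of $T_{r-1}(n)$. In the second case the extremal ones are exactly those in which $h-1$ colors are $K_n$ and the other colors are empty.

The lower bounds are immediate. The $k$ identical copies of $T_{r-1}(n)$ contain no $H$ at all, because $\chi(H)=r$; and $h-1$ nonempty colors cannot color $h$ edges distinctly.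

**Notation kept throughout.** $R=r-1\ge2$; $q=|V(H)|$; $a=h-1$; $k\ge h$; the classes of $H$ are as above; $f(n)$ is the value claimed in Theorem 1; and
$$\lambda=\max\Big\{a,\ \tfrac{R-1}{R}k\Big\},\qquad b=k-\lambda .$$
The number $\lambda$ is the average multiplicity of a pair, asymptotically, in the better of the two competitors. The number $b$ is how far a full pair exceeds that average. The following facts are used all the time.

1. $a\le\lambda<k$, so $b>0$.
2. We have
$$b\le\frac{\lambda}{R-1},\tag{1}$$
with equality if and only if $\lambda=\frac{R-1}Rk$, equivalently $k\ge\frac R{R-1}a$. Indeed $b\le\frac\lambda{R-1}$ means $k\le\frac{R}{R-1}\lambda$.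
3. $f(n)\le\lambda n^2/2$ and $f(n)=\lambda n^2/2-O(n)$, since $t_R(n)\le(1-\frac1R)\frac{n^2}2$ with an error of $O(1)$.
4. $f(n)-f(n-1)\ge\lambda n-k$. In the first case $t_R(n)-t_R(n-1)=n-\lceil n/R\rceil\ge n-\frac nR-1$ (delete a vertex from a largest part); multiply by $k$. In the second case $\lambda=a$ and the difference is $a(n-1)\ge\lambda n-k$.

Inequality (1) can be read as: $R-1$ full pairs have total excess $(R-1)b$, at most the deficit $\lambda$ of one pair of weight $0$, with equality exactly in the Turán range.

## From color sets to multiplicities

We forget the colors and keep only the multiplicities. Let $w:\binom V2\to\{0,\dots,k\}$. A copy of $H$ in the complete graph on $V$ is *good* if the weights on its edges are good, and $w$ is *$H$-free* if there is no good copy. We write $w(V)$ for the total weight, $\deg x=\sum_{y}w(x,y)$, and $\delta(w)$ for the minimum of $\deg x$.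

**Good copies are multicolored.** Let $w$ be the multiplicity function of a simply $k$-colored multigraph. Order the edges of a good copy so that $w_1\le\dots\le w_h$. If $w_i\le i-1$ for some $i$, then $N(i-1)\ge i$, against goodness. So $w_i\ge i$, and distinct colors can be chosen one after the other. Hence *no multicolored $H$ implies that $w$ is $H$-free*.

**Raising large weights.** Goodness only asks about thresholds $t\le a=h-1$. So replacing every weight $\ge h$ by $k$ changes neither which copies are good nor, therefore, $H$-freeness, and it does not decrease $w(V)$. *From now on all weights lie in $\{0,\dots,a\}\cup\{k\}$*, unless stated otherwise. So a weight different from $k$ is at most $a\le\lambda$.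

**Theorem 2.** For $n$ large, every $H$-free $w$ on $n$ vertices has $w(V)\le f(n)$, with equality only if $w$ is *extremal*: $w=k\cdot1_{T_R(n)}$ if $k\ge\frac R{R-1}a$, and $w\equiv a$ otherwise.

**Theorem 2 implies Theorem 1.** Let $G$ have no multicolored $H$ and $e(G)\ge f(n)$. Its multiplicity function $w$ is $H$-free; after raising we get an $H$-free $w'\ge w$ with $f(n)\le w(V)\le w'(V)\le f(n)$. So $w=w'$ is extremal and $e(G)=f(n)$. If $w=k1_{T_R(n)}$, every color contains every edge of this Turán graph and no other edge, as claimed.

Let $w\equiv a=h-1$, so $|C(xy)|=h-1$ for all pairs. Suppose $C(xy)\ne C(xz)$ for some $x,y,z$. By (H1), $H$ has two adjacent edges; place them on $xy$ and $xz$, and place the rest of $H$ arbitrarily. Any $s$ edges of this copy with $1\le s\le h-1$ see at least $h-1\ge s$ colors. All $h$ edges together see at least $|C(xy)\cup C(xz)|\ge h$ colors. Hall's theorem gives distinct colors for all edges, a multicolored $H$: contradiction. So adjacent pairs have equal color sets, and then so do disjoint ones, via $C(xy)=C(xz)=C(zz')$. Thus the same $h-1$ colors are $K_n$ and the others are empty. $\square$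

It remains to prove Theorem 2.

## The triangle by hand

Let $H=K_3$: $R=2$, $h=3$, $a=2$, threshold $\frac R{R-1}a=4$. A triangle is not good exactly when, with weights $x\le y\le z$, one has $x=0$, or $y\le1$, or $z\le2$. So it has total weight at most $\max\{2k,\,k+2,\,6\}=2k$ for $k\ge3$.

**Three colors.** For $k=3$ every triangle has weight at most $6$. Summing over triangles, $(n-2)w(V)\le6\binom n3$, so $w(V)\le2\binom n2$ for every $n\ge3$. This is the second line of Theorem 1. The Turán configuration has $3\lfloor n^2/4\rfloor$ edges, which equals $2\binom n2$ for $n=3$ (both are $6$) and $n=4$ (both are $12$). So the uniqueness part really needs $n$ to be large.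

**Averaging stops at four colors.** For $k\ge4$ the same average gives only $w(V)\le\frac{2k}3\binom n2\approx\frac k3n^2$, while the truth is $\approx\frac k4n^2$. The triangle $(0,k,k)$ is heavier than the average triangle of the extremal configuration, so bounding all triangles equally must lose.

**A heavy pair and one more vertex.** Let $k\ge4$, so $\lambda=k/2$, and suppose $w$ is $H$-free with $\delta(w)\ge kn/2$. Some pair has weight $k$: otherwise all weights are at most $2$ and $\delta(w)\le2(n-1)<kn/2$. Let $w(1,2)=k$. Then
$$\sum_{z\ne1,2}\big(w(z,1)+w(z,2)\big)\ge kn-2k=k(n-2).$$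
Let $z$ be a vertex with $w(z,1)+w(z,2)\ge k$, with values $x\le y$. Then $y\ge k/2\ge2$; if $x\ge1$, the triangle $12z$ has weights at least $1$, at least $2$, and $k\ge3$, so it is good. Hence $x=0$ and $y=k$. So no $z$ has sum above $k$, by the displayed inequality every sum is exactly $k$, and every $z$ has weights $0,k$ to $1,2$ in some order. Let $A$ be the set of vertices with weight $k$ to $2$ and $B$ those with weight $k$ to $1$. Two vertices of $A$ with positive mutual weight $\ge1$ would form with $2$ a triangle with weights $\ge1,k,k$, which is good. So $A$ and $B$ carry no weight inside, and the degree condition forces $|A|=|B|=n/2$ and $w=k1_{T_2(n)}$.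

The general proof has this shape: take a heaviest set of $R$ points, find one more point by a degree average, and fold $H$ onto the $R+1$ points. Three things become harder. The degree is only about $\lambda n$, so "every vertex" becomes "almost every vertex". The graph $H$ may put many edges on one pair of points. And for $R\ge3$ a heaviest $R$-set may contain both full pairs and other pairs. We first need a test for goodness that can be used with averages.

## A sum test for goodness

**Lemma 3.** Assign to each $g\in E(H)$ a weight $w(g)\in\{0,\dots,a\}\cup\{k\}$ such that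

1. $\sum_{g\in E(H)}(w(g)-\lambda)\ge0$;
2. at least one edge has weight $k$;
3. $w(g)\ge\frac\lambda{R-1}$ for all $g\ne e$, and $w(e)\ge1$.

Then the weighting is good. Moreover, strict inequality in (i) of this list, that is, in condition 1, implies condition 2.

As weights are integers and $\lambda>0$, a weight $w(e)\ge\frac\lambda{R-1}$ is at least $1$. Condition 2 cannot be dropped: if $\lambda=a$ and all weights are $a$, the sum is $0$ and $N(a)=h>a$.

*Proof.* Weights different from $k$ are at most $\lambda$. Without a $k$-edge all terms in condition 1 are $\le0$; this proves the last sentence. Let $\kappa\ge1$ be the number of edges of weight $k$. We check $N(t)\le t$ for the integers $0\le t\le a$ in four ranges.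

For $t=0$: by condition 3 all weights are positive, so $N(0)=0$.

For $1\le t<\frac\lambda{R-1}$: only $e$ can have weight at most $t$, so $N(t)\le1\le t$.

For $\frac\lambda{R-1}\le t\le a$ with $t<\lambda$: the deficits $\lambda-w(g)$ of the non-$k$ edges are nonnegative and, by condition 1, have sum at most $\kappa b$. Each of the $N(t)$ edges of weight at most $t$ has deficit at least $\lambda-t$. These edges are not $k$-edges, so $\kappa\le h-N(t)$. With (1),
$$N(t)(\lambda-t)\le\kappa b\le\big(h-N(t)\big)\frac\lambda{R-1}.$$
Multiply by $R-1$, collect $N(t)$, and use $h=a+1\le\lambda+1$: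
$$N(t)\big[(R-1)(\lambda-t)+\lambda\big]\le h\lambda\le\lambda(\lambda+1).$$
On the other hand
$$(t+1)\big[(R-1)(\lambda-t)+\lambda\big]-\lambda(\lambda+1)=(R-1)(t+1)(\lambda-t)-\lambda(\lambda-t)=(\lambda-t)\big[(R-1)(t+1)-\lambda\big]>0,$$
because $t<\lambda$ and $(R-1)t\ge\lambda$. The bracket $(R-1)(\lambda-t)+\lambda$ is positive, so $N(t)<t+1$, that is, $N(t)\le t$.

The only remaining case is $t\ge\lambda$; as $t\le a\le\lambda$, this is $t=a=\lambda$. Then $N(a)=h-\kappa\le h-1=a$. $\square$

## Patterns of positive density

We now make "occurs often" precise. Let $w_i$ be $H$-free on $n_i\to\infty$ vertices, with $\delta(w_i)\ge(\lambda-o(1))n_i$.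

**Definition (positive pattern).** A *pattern* on $m$ points is a function $W:\binom{[m]}2\to\{0,\dots,a\}\cup\{k\}$. Let $d_i(W)$ be the number of ordered $m$-tuples $(v_1,\dots,v_m)$ of distinct vertices that realize it, i.e. $w_i(v_j,v_l)=W(j,l)$ for all $j\neq l$, divided by $n_i^m$. There are finitely many patterns on at most $R+2$ points, so we pass to a subsequence along which $d_i(W)\to d(W)$ for all of them. Call $W$ *positive* if $d(W)>0$.

For each $m\le R+2$ the numbers $d(W)$ over $m$-point patterns sum to $1$. For example, let $w_i=k1_{T_2(n_i)}$ and $m=3$: the pattern with all weights $0$ has density $\frac14$, and each of the three patterns with one weight $0$ and two weights $k$ has density $\frac14$. All others have density $0$.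

**(P1)** *Subpatterns and relabelings of positive patterns are positive.* An $m'$-tuple extends to at most $n_i^{m-m'}$ $m$-tuples, so passing to a subpattern does not decrease the density.

**(P2)** *Let $W$ be positive on $[m]$, $1\le m\le R$, and $y_1,\dots,y_m\ge0$. Then*
$$\sum_{W'}d(W')\sum_{l=1}^my_l\big(W'(l,m+1)-\lambda\big)\ge0,$$
*summing over all patterns $W'$ on $[m+1]$ that extend $W$. In particular some positive extension has $\sum_ly_l(W'(l,m+1)-\lambda)\ge0$.*

*Proof.* For a tuple $(v_l)$ realizing $W$, with $z$ ranging over the vertices outside it,
$$\sum_z\sum_ly_l\big(w_i(z,v_l)-\lambda\big)\ge\sum_ly_l\big(\deg v_l-km-\lambda n_i\big)\ge-o(n_i).$$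
Sum over the tuples realizing $W$, divide by $n_i^{m+1}$, and let $i\to\infty$. For the last sentence: each tuple has $n_i-m$ extensions, so $\sum_{W'}d(W')=d(W)>0$, and not all inner sums with $d(W')>0$ can be negative. $\square$

The next two facts turn positive density into copies of $H$. They use Erdős's theorem (Israel J. Math. 2 (1964)): for fixed $m\ge2$, $T$ and $\eta>0$, every $m$-uniform hypergraph on $n$ vertices with at least $\eta n^m$ edges, $n$ large, contains the complete $m$-partite hypergraph $K^{(m)}(T,\dots,T)$.

**Position of the classes.** Suppose the hypergraph is itself $m$-partite with parts $P_1,\dots,P_m$ (each edge meets each part once). Two vertices of one class of the $K^{(m)}(T,\dots,T)$ complete the same $(m-1)$-set to edges, so both lie in the one part this set misses. Hence each class lies in one part. Different classes lie in different parts, since an edge meets each part once. After relabeling, the $j$-th class $B_j$ lies in $P_j$.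

**(P3)** *A positive pattern $W$ on $m$ points, $2\le m\le R+2$, admits no good folding of $H$.*

*Proof.* For large $i$ at least $\frac12d(W)n_i^m$ tuples realize $W$. Put each vertex into one of $P_1,\dots,P_m$ independently and uniformly. A given tuple has $v_j\in P_j$ for all $j$ with probability $m^{-m}$, so some partition keeps at least a fraction $m^{-m}$ of the tuples. The kept tuples are the edges of an $m$-partite hypergraph, and distinct kept tuples are distinct edges. By Erdős's theorem with $T=q$ there are $B_j\subseteq P_j$ with $|B_j|=q$, all of whose transversals realize $W$. So all pairs between $B_j$ and $B_l$ have weight $W(j,l)$. Given a folding, embed the class sent to $j$ injectively into $B_j$. This is a copy of $H$ whose edges carry exactly the folded weights. If these were good, $w_i$ would not be $H$-free. $\square$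

**(P4)** *Let $\eta>0$, let $W$ be a pattern on $[R]$ and $M_1,\dots,M_R$ weights. Suppose that for infinitely many $i$ there is a vertex $x=x_i$ and there are at least $\eta n_i^R$ $R$-tuples of vertices different from $x$ that realize $W$ and satisfy $w_i(x,v_l)=M_l$ for all $l$. Then the pattern $(W,M)$ on $R+1$ points, whose last point has weight $M_l$ to $l$, admits no good folding with $V_0=\{u\}$ placed on the last point.*

*Proof.* As in (P3), applied to the given tuples (with $m=R\ge2$), there are disjoint $q$-sets $B_1,\dots,B_R$ not containing $x$, all of whose transversals are among these tuples. Pairs between $B_j,B_l$ have weight $W(j,l)$ and pairs between $x$ and $B_l$ have weight $M_l$. Embed $u$ at $x$ and the other classes into the $B_l$; a good folding would give a good copy. $\square$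

The vertex $x$ in (P4) is a single vertex, not a positive proportion of vertices. This is why it is useful that $V_0$ consists of one vertex.

## The heaviest positive pattern and one more point

The goal of this and the next three sections is the following.

**Lemma 4.** Let $w_i$ be as in the previous section. Along a subsequence, one of the following holds:

* **(A)** $k\ge\frac R{R-1}a$, and there are partitions of the vertex sets into $R$ parts such that the total weight inside parts is $o(n_i^2)$;
* **(B)** $\lambda=a$ (so $k\le\frac R{R-1}a$), and all but $o(n_i^2)$ pairs have weight $a$.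

Let $S$, on points $1,\dots,R$ with weights written $w$, be a positive $R$-point pattern of **maximum total weight**. "A positive extension $z$" means an extra point $z$ together with weights $w(z,l)$, $l\in S$, such that the pattern on $Q=S\cup\{z\}$ is positive. Put
$$\mathrm{exc}(z)=\sum_{l\in S}(w(z,l)-\lambda),\quad \kappa_z=|\{l\in S:w(z,l)=k\}|,\quad \mathrm{exc}(j)=\sum_{l\in S\setminus j}(w(j,l)-\lambda)\ \ (j\in S),$$
$$X=\sum_{\text{pairs of }S}(w-\lambda)=\tfrac12\sum_{j\in S}\mathrm{exc}(j),\qquad J=\{j\in S:\ w(j,l)=k\text{ for all }l\in S\setminus j\}.$$
So $\mathrm{exc}(j)\le(R-1)b$ for all $j\in S$, with equality for $j\in J$. The *deficit* of a pair of weight $w\ne k$ is $\lambda-w\ge0$.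

**(2)** *$\mathrm{exc}(j)\ge0$ for all $j\in S$; hence $X\ge0$.* By (P2) with all $y_l=1$, the positive pattern $S\setminus j$ on $R-1\geq 1$ points has a positive extension by a point of total weight at least $(R-1)\lambda$ to $S\setminus j$. This is a positive $R$-point pattern, so maximality of $S$ gives $w(j,S\setminus j)\ge(R-1)\lambda$.

**(3)** *All weights in $S$ are at least $\frac\lambda{R-1}$.* Let $w(j,l)\ne k$. Then $j$ has at most $R-2$ $k$-pairs in $S$, so by (2) its deficits total at most $(R-2)b\le\frac{R-2}{R-1}\lambda$, by (1). So $w(j,l)\ge\lambda-\frac{R-2}{R-1}\lambda=\frac\lambda{R-1}$.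

**(4)** *If $z$ is a positive extension with weight $k$ to all of $S\setminus l$, then $l\in J$.* The pattern on $(S\setminus l)\cup z$ is positive, so by maximality $w(l,S\setminus l)\ge(R-1)k$.

**(5)** *If $z$ is a positive extension with $\mathrm{exc}(z)\ge0$ and $w(z,l)<\frac\lambda{R-1}$, then $z$ has weight $k$ to all of $S\setminus l$, $\kappa_z=R-1$, and $l\in J$.* Indeed
$$\kappa_zb\ge\lambda-w(z,l)>\tfrac{R-2}{R-1}\lambda\ge(R-2)b,$$
so $\kappa_z\ge R-1$. As $w(z,l)\ne k$, $\kappa_z=R-1$. Apply (4).

Now the folding enters. A folding onto the $R+1$ points of $Q=S\cup\{z\}$ is a bijection; its *sum* is $\sum_{g\in E(H)}(w(g)-\lambda)$. Put $X_Q=X+\mathrm{exc}(z)$, the sum of $w-\lambda$ over the pairs of $Q$. Under a uniformly random bijection each edge of $H$ lands on a uniformly random pair, so the expected sum is $hX_Q/\binom{R+1}2$.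

**(6)** *If $z$ is a positive extension with $\mathrm{exc}(z)\ge0$ and $w(z,l)\ge\frac\lambda{R-1}$ for all $l\in S$, then $\lambda=a$ and all weights in $Q$ equal $a$.* By (3), condition 3 of Lemma 3 holds for every bijection. A bijection with positive sum would be good by Lemma 3, against (P3). So all sums are $\le0$; their average is $\ge0$; so all sums are $0$. If some bijection used a pair of weight $k$, Lemma 3 would again contradict (P3). So for every bijection all terms are $\le0$ with sum $0$, and all used weights equal $\lambda$. Every pair of $Q$ is the image of $e$ under some bijection. Hence all weights in $Q$ equal $\lambda$ and differ from $k$, so $\lambda\le a\le\lambda$.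

## When every weight of $S$ is $k$

**Case A: $J=S$.** This case leads to alternative (A), by the triangle argument.

**Step A1: positive extensions with $\mathrm{exc}(z)\ge0$.** We show that such a $z$ is a *zero-clone for some $l$*: $w(z,l)=0$ and $w(z,\cdot)=k$ on $S\setminus l$.

If $\kappa_z=R$, every folding onto $Q$ has all weights $k$, so $N(t)=0$ for all $t\le a$: good, against (P3).

If $\kappa_z=R-1$ and the remaining weight $w(z,l)$ is at least $1$, place $V_0=\{u\}$ on $z$, $V_1'$ on $l$, and the other classes bijectively on $S\setminus l$. Only $e$ lands on $zl$; all other edges have weight $k$. So $N(0)=0$ and $N(t)\le1\le t$ for $t\ge1$: good, against (P3).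

If $\kappa_z\le R-2$, the deficits of $z$ total at most $\kappa_zb\le\frac{R-2}{R-1}\lambda$, so all weights of $z$ are at least $\frac\lambda{R-1}$. By (6) no weight in $S$ is $k$, which is false. The only case left is $\kappa_z=R-1$ with remaining weight $0$.

**Step A2: all positive extensions are zero-clones, and $k\ge\frac R{R-1}a$.** A zero-clone has $\mathrm{exc}(z)=(R-1)b-\lambda\le0$ by (1). So with Step A1 every positive extension has $\mathrm{exc}\le0$. By (P2) with all $y_l=1$, the $d$-weighted sum of $\mathrm{exc}$ over the extensions is $\ge0$; so every positive extension has $\mathrm{exc}(z)=0$ and is a zero-clone. Since positive extensions exist, $(R-1)b=\lambda$, which by (1) means $\lambda=\frac{R-1}Rk$ and $k\ge\frac R{R-1}a$.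

**Step A3: two zero-clones for the same $l$.** In a positive pattern on $S\cup\{z,z'\}$ with $z,z'$ zero-clones for the same $l$ we have $w(z,z')=0$. Otherwise place $V_1'$ on $z$, $u$ on $z'$, and the other classes bijectively on $S\setminus l$. All edges but $e$ have weight $k$ and $e$ has weight at least $1$: good, against (P3) with $m=R+2$.

**Step A4: the partition.** We find one tuple that classifies almost all vertices. For large $i$ at least $\frac12d(S)n_i^R$ tuples realize $S$. By Step A2, and as there are finitely many patterns, only $o(n_i^{R+1})$ of the $(R+1)$-tuples consist of a tuple realizing $S$ and a vertex that is not a zero-clone of it. By Step A3 only $o(n_i^{R+2})$ of the $(R+2)$-tuples consist of a tuple realizing $S$ and two zero-clones for the same $l$ with nonzero mutual weight. So the averages over the tuples realizing $S$ are $o(n_i)$ and $o(n_i^2)$, and by Markov's inequality some tuple $(v_1,\dots,v_R)$ realizing $S$ has only $o(n_i)$ vertices that are not zero-clones of it and only $o(n_i^2)$ pairs of zero-clones for the same $l$ with nonzero weight. Let the $l$-th part consist of the zero-clones for $l$, and put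 the remaining $o(n_i)$ vertices anywhere. The weight inside parts is at most $k\cdot o(n_i^2)+k\cdot o(n_i)\cdot n_i=o(n_i^2)$. This is (A).

## A four-point pattern that has no good folding

Now let $J\ne S$. The first plan is to continue in the same way: take $z$ with $\mathrm{exc}(z)\ge0$ and let (6) or a folding with $e$ on the light pair finish. Here is a pattern on which this plan stops.

Let $H=K_{1,1,4,4}$, so $R=3$, $V_0=\{u\}$, $V_1'=\{v\}$, $|V_2|=|V_3|=4$. Then $h=1+4\cdot4+16=33$ and $a=32$. Take $k=48=\frac R{R-1}a$; so $\lambda=32$ and $b=16$. Let $Q=\{1,2,3,z\}$ with $S=\{1,2,3\}$ and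
$$w(1,2)=w(1,3)=w(z,2)=w(z,3)=48,\qquad w(2,3)=16,\qquad w(z,1)=1.$$
Everything proved so far is consistent with this: $\mathrm{exc}(1)=32$, $\mathrm{exc}(2)=\mathrm{exc}(3)=0$, $X=16$, $J=\{1\}$, $\mathrm{exc}(z)=32-31=1\ge0$, and no other three points of $Q$ outweigh $S$ (the totals are $112,112,97,97$). The average sum of a bijection is $33\cdot17/6>0$. But no folding is good:

* if $e$ lands on $\{z,1\}$, then $V_2,V_3$ land on $2,3$, and $N(16)=1+16=17>16$ (the sum of this folding is $-31+16\cdot16-16\cdot16=-31$);
* if $e$ lands on $\{2,3\}$, then the $16$ edges between $V_2$ and $V_3$ land on $\{z,1\}$, and $N(1)=16>1$;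
* otherwise four edges between a vertex $u$ or $v$ and a $V_i$ land on $\{z,1\}$, and $N(1)=4>1$.

So uniform averaging fails because the foldings with large sum put several edges on the light pair, violating condition 3 of Lemma 3. The folding that respects the light pair may have negative sum. The pattern $Q$ cannot be excluded by folding $H$ into it. The way out is to use (P2) a second time, with *unequal* coefficients $y_l$ that penalize exactly the points like $z$, so as to get a *different* extra point. The coefficients have to be large enough to exclude all points like $z$, and small enough that the new point still has controlled deficits. The number (1) leaves room for both.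

## Mixed weights in $S$

**Case B: $J\ne S$.** The goal is: $\lambda=a$ and all weights of $S$ equal $a$. Put $m=|J|$. Then $m\le R-2$: if $|J|\ge R-1$, every pair of $S$ meets $J$, so all weights are $k$ and $J=S$.

**Step B0: an extra point without zeros.** We choose a positive extension $z$ with $\mathrm{exc}(z)\ge0$ and $w(z,l)\ge1$ for all $l\in S$. Apply (P2) with $y_j=1+\varepsilon$ for $j\in J$ and $y_j=1$ otherwise. There are finitely many patterns, so for small $\varepsilon>0$ every $z$ with $\mathrm{exc}(z)<0$ has $\sum_ly_l(w(z,l)-\lambda)<0$. Hence (P2) gives a positive extension $z$ with $\sum_ly_l(w(z,l)-\lambda)\ge0$ and $\mathrm{exc}(z)\ge0$. If $w(z,l)=0$ for some $l$, then by (5) $l\in J$ and $z$ has weight $k$ to $S\setminus l$, which contains the other $m-1$ points of $J$. By (1),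
$$\sum_ly_l(w(z,l)-\lambda)=-(1+\varepsilon)\lambda+b\big(R-1+\varepsilon(m-1)\big)\le\varepsilon\lambda\Big(\frac{m-1}{R-1}-1\Big)<0,$$
a contradiction.

**B1: all $w(z,l)\ge\frac\lambda{R-1}$.** By (6), $\lambda=a$ and all weights of $S$ equal $a$: the goal.

**B2: $0<w(z,l)<\frac\lambda{R-1}$ for some $l$.** We show that this is impossible. By (5), $l\in J$ and $z$ has weight $k$ to $S\setminus l$, so
$$\mathrm{exc}(z)=(R-1)b+w(z,l)-\lambda\ge0 .$$
Also $m\ge1$, hence $R\ge m+2\ge3$. (For $R=2$ we already have a contradiction.)

**Step B2.1: $X<(R-1)b$ and $J=\{l\}$.** This step uses the folding with $e$ on the light pair as far as it goes. Suppose $X\ge(R-1)b=\mathrm{exc}(l)$. Place $V_0$ on $z$, $V_1'$ on $l$, and $V_2,\dots,V_R$ on $S\setminus l$ by a uniformly random bijection. By (H1) at least $2(R-1)$ edges join $V_0\cup V_1'$ to $V_2\cup\dots\cup V_R$ (at least $R-1$ at each of $u$ and $v$), and all such edges have weight $k$, because $z$ and $l\in J$ have weight $k$ to $S\setminus l$. An edge among $V_2,\dots,V_R$ lands on a uniformly random pair of $S\setminus l$, with expected excess $\frac{X-(R-1)b}{\binom{R-1}2}\ge0$. So the expected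 sum is at least
$$(w(z,l)-\lambda)+2(R-1)b=\mathrm{exc}(z)+(R-1)b>0,$$
and some such folding has positive sum. Only $e$ lies on $zl$, with $w(z,l)\ge1$, and all other edges have weight at least $\frac\lambda{R-1}$ by (3). Lemma 3 contradicts (P3). So $X<(R-1)b$. By (2), $X\ge\frac12\sum_{j\in J}\mathrm{exc}(j)=\frac12m(R-1)b$, so $m<2$; as $l\in J$, $J=\{l\}$.

From now on write $J=\{j\}$ and $S'=S\setminus j$. Call a positive extension $z$ a *clone* (of $j$) if $w(z,\cdot)=k$ on $S'$. For a clone
$$\mathrm{exc}(z)=(R-1)b+w(z,j)-\lambda,$$
which increases with $w(z,j)$.

**Step B2.2: every positive extension $z$ with $\mathrm{exc}(z)\ge0$ is a clone with $w(z,j)<\frac\lambda{R-1}$.** If all its weights were $\ge\frac\lambda{R-1}$, then by (6) no weight of $S$ would be $k$; but $j$ has $k$-pairs. So some weight of $z$ is $<\frac\lambda{R-1}$, and (5) with $J=\{j\}$ gives the claim.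

**Step B2.3: the coefficient $\rho$.** Let $w^*$ be the maximum of $w(z,j)$ over all clones. The point of B2 is a clone with $\mathrm{exc}\ge0$, so the clone attaining $w^*$ also has $\mathrm{exc}\ge0$: $(R-1)b\ge\lambda-w^*$. By Step B2.2, $w^*<\frac\lambda{R-1}$; in particular no clone has weight $k$ to $j$. With (1),
$$1\le\frac{(R-1)b}{\lambda-w^*}<\frac{\lambda}{\lambda-\frac\lambda{R-1}}=\frac{R-1}{R-2}.$$
Choose $\rho$ with
$$\frac{(R-1)b}{\lambda-w^*}<\rho<\frac{R-1}{R-2}.\tag{7}$$
So $\rho>1$ and $\rho-1<\frac1{R-2}$.

**Step B2.4: a new point.** Apply (P2) with $y_j=\rho$ and $y_i=1$ for $i\in S'$. We get a positive extension $z$ (a new point, which replaces the old one) with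
$$\rho\,(w(z,j)-\lambda)+\sum_{i\in S'}(w(z,i)-\lambda)\ge0.\tag{8}$$
For a clone the left side is $(R-1)b-\rho(\lambda-w(z,j))\le(R-1)b-\rho(\lambda-w^*)<0$ by (7). So $z$ is not a clone, and by Step B2.2 $\mathrm{exc}(z)<0$. Subtracting $\mathrm{exc}(z)$ from (8), $(\rho-1)(w(z,j)-\lambda)>0$. So $w(z,j)>\lambda$, that is, $w(z,j)=k$. Then (8) reads
$$\sum_{i\in S'}(w(z,i)-\lambda)\ge-\rho b,\qquad\text{so}\qquad\mathrm{exc}(z)\ge-(\rho-1)b>-\frac b{R-2}.\tag{9}$$
Let $\kappa'$ be the number of $i\in S'$ with $w(z,i)=k$. Since $z$ is not a clone, $\kappa'\ne R-1$. If $\kappa'=R-2$, then $z$ has weight $k$ to $S\setminus i$ for some $i\in S'$, and (4) gives $i\in J=\{j\}$, which is false. So $\kappa'\le R-3$, and by (9) the deficits of $z$ satisfy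
$$\sum_{i\in S',\,w(z,i)\ne k}(\lambda-w(z,i))\le(\kappa'+\rho)b<\Big(R-2+\frac1{R-2}\Big)b\le(R-1)b\le\lambda.\tag{10}$$
So each deficit is less than $\lambda$, and all $w(z,i)\ge1$. Finally $X\ge\frac12\mathrm{exc}(j)=\frac12(R-1)b$ by (2), so
$$X_Q=X+\mathrm{exc}(z)>\frac{R-1}2b-\frac b{R-2}\ge0,\tag{11}$$
because $(R-1)(R-2)\ge2$.

In the example above, suppose $w^*=1$. Then (7) allows $\rho=\frac32\in(\frac{32}{31},2)$. The new point has weight $48$ to the point $1$, weights different from $48$ to $2$ and $3$, and total deficit at most $24$. So $X_Q\ge16+16-24=8$.

**Step B2.5: the contradiction.** We fold onto $Q=S\cup\{z\}$ with the new $z$. If all $w(z,i)\ge\frac\lambda{R-1}$, then all weights of $Q$ are at least $\frac\lambda{R-1}$; the average sum over all bijections is $hX_Q/\binom{R+1}2>0$, some bijection has positive sum, and Lemma 3 contradicts (P3).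

Otherwise let $l\in S'$ have $w(z,l)<\frac\lambda{R-1}$. Then
$$\lambda-w(z,l)>\tfrac{R-2}{R-1}\lambda\ge(R-2)b.\tag{12}$$
By (10), the remaining deficits of $z$ total less than $(\kappa'+\rho-(R-2))b\le(\rho-1)b<\frac b{R-2}\le\frac\lambda{(R-1)(R-2)}$. So every other weight of $z$ is at least $\lambda\big(1-\frac1{(R-1)(R-2)}\big)\ge\frac\lambda{R-1}$; the last inequality is $(R-1)(R-2)-1\ge R-2$, i.e. $(R-2)^2\ge1$. Thus $zl$ is the only light pair of $Q$.

Place $V_0$ on $z$, $V_1'$ on $l$, and $V_2,\dots,V_R$ on $S\setminus l$ by a uniformly random bijection. We bound the expected sum in three groups.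

*Edges at $u$.* The edge $e$ contributes $w(z,l)-\lambda$. Each other edge at $u$ contributes in expectation
$$A=\frac{\mathrm{exc}(z)+\lambda-w(z,l)}{R-1}.$$
Here $A>0$, because by (12) and (9) $\lambda-w(z,l)>(R-2)b\ge\frac b{R-2}>-\mathrm{exc}(z)$. By (H1) there are at least $R-1$ such edges, so this group contributes at least $(w(z,l)-\lambda)+(R-1)A=\mathrm{exc}(z)$.

*Edges from $V_1'$ to $V_2\cup\dots\cup V_R$.* Each contributes $\frac{\mathrm{exc}(l)}{R-1}\ge0$ by (2), and there are at least $R-1$ of them, at $v$, by (H1). The group contributes at least $\mathrm{exc}(l)$.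

*Edges among $V_2,\dots,V_R$.* Each contributes $\frac{X-\mathrm{exc}(l)}{\binom{R-1}2}$. This is nonnegative: by (2) $X\ge\frac12(\mathrm{exc}(j)+\mathrm{exc}(l))$, and $\mathrm{exc}(j)=(R-1)b\ge\mathrm{exc}(l)$. By (H2) there are at least $\binom{R-1}2$ of them, so the group contributes at least $X-\mathrm{exc}(l)$.

Altogether the expected sum is at least $X+\mathrm{exc}(z)=X_Q>0$ by (11). So some such folding has positive sum. Only $e$ lies on $zl$, with weight at least $1$, and all other edges have weight at least $\frac\lambda{R-1}$ (for pairs inside $S$ by (3)). Lemma 3 contradicts (P3). So B2 is impossible.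

**Step B3: from one pattern to almost all pairs.** We have shown $\lambda=a$ and that $S$ is constant $a$. So every positive $R$-point pattern has total weight at most $a\binom R2$. The $d$-average of the total weight over $R$-point patterns is
$$\binom R2\lim_{i\to\infty}\frac{2w_i(V)}{n_i^2}\ge\binom R2\lambda=a\binom R2,$$
because $2w_i(V)\ge n_i\delta(w_i)$. Hence every positive $R$-point pattern has total weight exactly $a\binom R2$, that is, it too has maximum weight. So everything proved about $S$ applies to it. It is not in Case A, as its total is less than $k\binom R2$; so it is in Case B and is constant $a$. Every positive $2$-point pattern extends to a positive $R$-point pattern, by (P2). So the only positive $2$-point pattern is the one of weight $a$: all but $o(n_i^2)$ pairs have weight $a$. As $\lambda=a$ means $\frac{R-1}Rk\le a$, this is (B), and Lemma 4 is proved. $\square$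

## Exact structure under a minimum degree condition

**Proposition 5.** There is $n_1$ such that every $H$-free $w$ on $n\ge n_1$ vertices with $w(V)\ge f(n)$ and $\delta(w)\ge f(n)-f(n-1)$ is extremal.

*Proof.* Suppose not: there are non-extremal such $w_i$ on $n_i\to\infty$ vertices. By fact 4 above, $\delta(w_i)\ge\lambda n_i-k$, so Lemma 4 applies; pass to its subsequence. We write $n=n_i$, $w=w_i$, and statements are for $i$ large.

### Alternative (A): near the Turán configuration

Here $\lambda=\frac{R-1}Rk$ and $f(n)=kt_R(n)$.

**Step 1: a best partition.** Let $U_1,\dots,U_R$ be a partition maximizing the weight of cross pairs. Its inside weight is $o(n^2)$, so its cross weight is at least $k(1-\frac1R)\frac{n^2}2-o(n^2)$. The cross weight is at most $\frac k2(n^2-\sum_l|U_l|^2)$, so $\sum_l(|U_l|-\frac nR)^2=\sum_l|U_l|^2-\frac{n^2}R=o(n^2)$ and $|U_l|=\frac nR+o(n)$. Each cross pair of weight $\ne k$ loses at least $1$, so all but $o(n^2)$ cross pairs have weight $k$. By maximality, $w(x,U_l)\ge w(x,U_p)$ for $x\in U_p$ and all $l$; otherwise move $x$. Fix $\gamma=\frac1{8kRq}$.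

**Step 2: few positive pairs at a vertex inside its part.** *Claim: each $x\in U_p$ has fewer than $\gamma n$ vertices $y\in U_p$ with $w(x,y)\ge1$.* Suppose this fails for infinitely many $i$. Then $w(x,U_l)\ge w(x,U_p)\ge\gamma n$ for every $l$. So at least $\gamma n/k$ vertices $y\in U_l\setminus x$ have $w(x,y)\ge1$, and some nonzero value occurs at least $\gamma n/k^2$ times there. Put $\gamma'=\frac\gamma{4R^2k^2}$ and let $M_l$ be the largest value that occurs at least $\gamma'n$ times among $w(x,y)$, $y\in U_l\setminus x$. Then $M_l\ge1$. At most $k$ values exceed $M_l$, each occurring fewer than $\gamma'n$ times, so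
$$\lambda n-k\le\deg x\le\sum_lM_l\Big(\frac nR+o(n)\Big)+Rk^2\gamma'n=\frac nR\sum_lM_l+\frac\gamma{4R}n+o(n).$$
As $\gamma\le1$, $\sum_lM_l\ge R\lambda-\frac14-o(1)$. Here $R\lambda=(R-1)k$ is an integer, so
$$\sum_lM_l\ge R\lambda.\tag{13}$$
At least $(\gamma'n)^R$ tuples $(v_1,\dots,v_R)\in\prod_l(U_l\setminus x)$ have $w(x,v_l)=M_l$ for all $l$. All but $o(n^R)$ of them have all mutual weights $k$, since each of the $o(n^2)$ non-$k$ cross pairs lies in at most $n^{R-2}$ of the tuples. The vector $M$ is constant along a subsequence. So (P4) applies to the all-$k$ pattern on $[R]$ together with $M$. We find a good folding with $u$ on the last point.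

If at least $R-1$ of the $M_l$ equal $k$, place $V_1'$ on an index $l$ such that all other $M$'s equal $k$, and $V_2,\dots,V_R$ on the other indices. All edges but $e$ have weight $k$, and $e$ has weight $M_l\ge1$: good.

Otherwise at most $R-2$ of the $M_l$ equal $k$. By (13) $\sum_l(M_l-\lambda)\ge0$, so the deficits total at most $(R-2)b\le\frac{R-2}{R-1}\lambda$, and $M_l\ge\frac\lambda{R-1}$ for all $l$. Place $V_1',V_2,\dots,V_R$ on $1,\dots,R$ by a uniformly random bijection. Edges not at $u$ have weight $k$, so the expected sum is
$$(h-\deg_Hu)\,b+\frac{\deg_Hu}R\sum_l(M_l-\lambda)>0,$$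
since by (H1) $v$ has a neighbor in $V_2$, which gives an edge not at $u$. So some placement has positive sum, and it is good by Lemma 3.

Both cases contradict (P4). This proves the claim.

**Step 3: few non-$k$ cross pairs at a vertex.** For $x\in U_p$, Step 2 gives
$$\lambda n-k\le\deg x\le k\gamma n+k(n-|U_p|)-\#\{\text{non-}k\text{ cross pairs at }x\}.$$
As $k(n-\frac nR)=\lambda n$, the number of non-$k$ cross pairs at $x$ is at most $k\gamma n+o(n)\le2k\gamma n$.

**Step 4: no weight inside parts.** Suppose $x,x'\in U_p$ and $w(x,x')\ge1$. Embed $u$ at $x$ and $v$ at $x'$, then greedily the other vertices of $V_1$ into $U_p$ and $V_2,\dots,V_R$ into the other parts, one class per part, keeping all cross pairs between embedded vertices of weight $k$. At each step at most $q\cdot2k\gamma n+q=\frac n{4R}+q<|U_l|$ vertices of a part $U_l$ are forbidden, so this succeeds. All edges of $H$ but $e$ lie on cross pairs, of weight $k$, and $e$ has weight at least $1$: a good copy, a contradiction.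

So all weight is on cross pairs and $f(n)\le w(V)\le k\sum_{p<l}|U_p||U_l|\le kt_R(n)=f(n)$. Equality forces the parts to be balanced and all cross pairs to have weight $k$: $w=k1_{T_R(n)}$ is extremal, a contradiction.

### Alternative (B): almost all pairs have weight $a$

Here $\lambda=a$. Fix $\gamma=\frac1{8kq}$. The key observation: a copy of $H$ with at least one edge of weight $k$ and all other edges of weight $a$ or $k$ is good, as $N(t)=0$ for $t<a$ and $N(a)\le h-1=a$.

**Step 1: few pairs of weight $\neq a$ at a vertex.** Suppose $x$ has at least $\gamma n$ vertices $y$ with $w(x,y)=k$, and let $Y$ be their set. All but $o(n^2)=o(|Y|^2)$ pairs in $Y$ have weight $a$, so by Turán's theorem $Y$ contains $q$ vertices with all mutual weights $a$. Place a non-isolated vertex of $H$ at $x$ and the others on these vertices: a good copy, a contradiction. So each $x$ has fewer than $\gamma n$ pairs of weight $k$. From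
$$an-k\le\deg x\le a(n-1)+(k-a)\gamma n-|\{y:w(x,y)<a\}|$$
we get $|\{y:w(x,y)<a\}|\le(k-a)\gamma n+k$. So at most $(k-a+1)\gamma n+k\le2k\gamma n$ vertices $y\ne x$ have $w(x,y)\ne a$.

**Step 2: no pair of weight $k$.** If $w(x,y)=k$, extend $\{x,y\}$ greedily to $q$ vertices with all other pairs of weight $a$; at each step at most $q\cdot2k\gamma n+q=\frac n4+q<n$ vertices are forbidden. A copy of $H$ on these vertices that uses $xy$ as an edge is good, a contradiction.

So all weights are at most $a$ and $w(V)\le a\binom n2$. If $k<\frac R{R-1}a$, then $f(n)=a\binom n2$, so $w\equiv a$ is extremal, a contradiction. Otherwise $\lambda=a$ forces $k=\frac R{R-1}a$ and $f(n)=kt_R(n)$. If $n\equiv c\pmod R$ with $0\le c<R$, then $t_R(n)=(1-\frac1R)\frac{n^2}2-\frac{c(R-c)}{2R}\ge(1-\frac1R)\frac{n^2}2-\frac R8$. So $f(n)\ge\frac{an^2}2-\frac{kR}8>a\binom n2\ge w(V)$ for $n$ large, a contradiction. $\square$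

## Removing low-degree vertices: proof of Theorem 2

The last step removes the minimum degree hypothesis. Let $w$ be $H$-free on $n>n_1+kn_1^2$ vertices with $w(V)\ge f(n)$. While the current restriction, on $m$ vertices, has a vertex of degree less than $f(m)-f(m-1)$, delete this vertex. The function $f$ is integer-valued, so each deletion loses at most $f(m)-f(m-1)-1$. By induction the restriction to $m$ vertices has weight at least $f(m)+(n-m)$. This weight is at most $km^2/2$, so $n\le m+km^2/2$. Hence the process cannot reach $m=n_1$, and it stops at some $m>n_1$. The restriction is $H$-free, has weight at least $f(m)$, and satisfies the degree condition; by Proposition 5 it is extremal, of weight exactly $f(m)$. But its weight is at least $f(m)+(n-m)$. So $m=n$ and $w$ itself is extremal, with $w(V)=f(n)$. $\square$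

This proves Theorem 2, and with it Theorem 1.

## Stability

Lemma 4 and Theorem 2 also describe the colored multigraphs that almost attain the bound. This section and the next are not needed for Theorem 1.

**Theorem 6.** Let $H,k$ be as in Theorem 1. For every $\eta>0$ there are $\varepsilon>0$ and $n_0$ such that if $G$ is a simply $k$-colored multigraph on $n\ge n_0$ vertices without multicolored $H$ and $e(G)\ge(1-\varepsilon)f(n)$, then, after changing the color sets of at most $\eta n^2$ pairs, $G$ becomes: $k$ identical copies of $T_{r-1}(n)$ if $k>\frac{r-1}{r-2}(h-1)$; $h-1$ copies of $K_n$ if $k<\frac{r-1}{r-2}(h-1)$; one of these two if $k=\frac{r-1}{r-2}(h-1)$.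

*Proof.* If not, there are $\eta>0$, $n=n_i\to\infty$, $\varepsilon_i\to0$ and $G_i$ violating the conclusion.

**Step 1: weights.** Let $w_i$ be the multiplicities with values $\ge h$ raised to $k$. By Theorem 2, $(1-\varepsilon_i)f(n)\le e(G_i)\le w_i(V)\le f(n)$, so the raising changes only $o(n^2)$ pairs. Since $f(n)=\lambda n^2/2-O(n)$, after enlarging $\varepsilon_i$ we may assume $\varepsilon_i\to0$, $\varepsilon_i\ge n^{-1/2}$ and $w_i(V)\ge\frac{\lambda n^2}2-\varepsilon_in^2$.

**Step 2: a large part with high minimum degree.** Delete successively vertices of degree less than $(\lambda-\sqrt{\varepsilon_i})m$, where $m$ is the current order. When $m$ vertices remain, the lost weight is at most $(\lambda-\sqrt{\varepsilon_i})\sum_{s=m+1}^ns\le(\lambda-\sqrt{\varepsilon_i})\frac{n^2-m^2}2+\lambda n$. So the remaining weight is at least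
$$\frac{\lambda m^2}2+\sqrt{\varepsilon_i}\,\frac{n^2-m^2}2-\varepsilon_in^2-\lambda n .$$
For $m\ge n/2$ it is at most $f(m)\le\frac{\lambda m^2}2$, by Theorem 2. So, using $\varepsilon_i\ge n^{-1/2}$, $n^2-m^2\le2\sqrt{\varepsilon_i}\,n^2+2\lambda n^{5/4}=o(n^2)$. Hence the process never comes down to $m=\lceil n/2\rceil$; it stops with $m=(1-o(1))n$. Lemma 4 applies to the rest, along a subsequence. Alternative (A) requires $k\ge\frac R{R-1}a$ and (B) requires $k\le\frac R{R-1}a$, so in each case the structure found below is one that the theorem allows.

**Step 3: alternative (A).** The cross weight is at least $k(1-\frac1R)\frac{n^2}2-o(n^2)$. As in Step 1 of alternative (A) in Proposition 5, the part sizes are $\frac nR+o(n)$ and all but $o(n^2)$ cross pairs have weight $k$. All but $o(n^2)$ inside pairs have weight $0$. Undoing the raising changes $o(n^2)$ pairs, so all but $o(n^2)$ cross pairs carry all $k$ colors. The $o(n)$ deleted vertices lie in $o(n^2)$ pairs, and balancing the parts moves $o(n)$ vertices. So changing $o(n^2)$ color sets turns $G_i$ into $k$ identical copies of $T_R(n)$, a contradiction.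

**Step 4: alternative (B).** All but $o(n^2)$ pairs have weight $a=h-1$; raising does not produce this weight, so these pairs have multiplicity $h-1$ in $G_i$. Hence all but $o(n^q)$ of the $q$-tuples of vertices have all multiplicities $h-1$. If for infinitely many $i$ a positive proportion of the triples $(x,y,z)$ had $C(xy)\ne C(xz)$, then a positive proportion of the $q$-tuples would begin with such a triple, and one of them would have all multiplicities $h-1$. The Hall argument used to derive Theorem 1 from Theorem 2 would give a multicolored $H$ on it. So $C(xy)=C(xz)$ for all but $o(n^3)$ triples. Using $C(xy)=C(xz)=C(zz')$, all but $o(n^4)$ quadruples $(x,y,z,z')$ satisfy $C(xy)=C(zz')$. By averaging, some pair $zz'$ of multiplicity $h-1$ satisfies $C(xy)=C(zz')$ for all but $o(n^2)$ pairs $xy$. Changing those pairs turns $G_i$ into $h-1$ copies of $K_n$, a contradiction. $\square$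

## Graphs without a critical edge

**Theorem 7.** Let $H$ be a graph with $\chi(H)=r\ge3$ and $h$ edges. The following are equivalent:

1. $H$ is $r$-color-critical;
2. for every $k\ge h$ and all $n\ge n_0(k)$, the only $k$-color extremal multigraphs of $H$ are $k$ identical copies of $T_{r-1}(n)$ or $h-1$ copies of $K_n$.

If $H$ is not $r$-color-critical, neither configuration is extremal for any $k\ge h$ with $k\ge\frac{r-1}{r-2}(h-1)$ and $n$ large.

*Proof.* That 1 implies 2 is Theorem 1. Suppose $H$ is not $r$-color-critical; it suffices to prove the last sentence, since such $k$ exist. Add one edge $g$ inside a part of $T_{r-1}(n)$ and take $k$ identical copies of $T_{r-1}(n)+g$. If $T_{r-1}(n)+g$ contained $H$, then, as $\chi(H)=r$, the copy would use $g$. Removing the corresponding edge from $H$ would leave an $(r-1)$-colorable graph, of chromatic number exactly $r-1$ since deleting an edge lowers $\chi$ by at most $1$. So $H$ would be $r$-color-critical. Hence this multigraph contains no $H$ at all, and it has $kt_{r-1}(n)+k>kt_{r-1}(n)$ edges. For $k\ge\frac{r-1}{r-2}(h-1)$ we also have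
$$kt_{r-1}(n)\ge k\Big(1-\frac1{r-1}\Big)\frac{n^2}2-O(1)\ge(h-1)\frac{n^2}2-O(1)>(h-1)\binom n2$$
for $n$ large. So neither configuration is extremal. $\square$
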